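\title{Countable distributive semilattices as maximal semilattice quotients of Archimedean dimension groups}

\begin{abstract}
We prove that every countable distributive $\langle\vee,0\rangle$-semilattice is isomorphic to the maximal semilattice quotient $\nabla(G^+)$ of the positive cone of a countable Archimedean dimension group $G$. The group can be chosen so that all its quotients by ideals are Archimedean, and it can be chosen to be a $\mathbb{Q}$-vector space; it cannot be chosen to be a real vector space, even for the three-element chain. The group $G$ is a direct limit of groups $\mathbb{Z}^{V_N}$ along nonnegative integer matrices. The zero pattern of the matrices determines the semilattice, and rapid growth of certain entries forces the Archimedean property.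
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $M$ be a commutative monoid, preordered by $x\le y$ if and only if $y=x+z$ for some $z\in M$. Write $x\asymp y$ if $x\le ny$ and $y\le nx$ for some positive integer $n$. The \emph{maximal semilattice quotient} of $M$ is $\nabla(M)=M/{\asymp}$. It is a $\langle\vee,0\rangle$-semilattice, that is, a join-semilattice with a least element $0$, under $[x]\vee[y]=[x+y]$. We are interested in the case where $M=G^+$ is the positive cone of a partially ordered abelian group $G$. Then the preorder above is the order of $G$, and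
\begin{equation}\label{eq:nabla-order}
[g]\le[h]\ \text{ in }\nabla(G^+)\iff g\le nh\ \text{ for some } n\ge 1,
\end{equation}
because $[g]\vee[h]=[h]$ means that $g+h$ lies below a multiple of $h$. Thus $\nabla(G^+)$ records the sizes of positive elements up to bounded multiples. For $G=\mathbb{Z}^V$, with $V$ finite and the coordinatewise order, two positive vectors are equivalent exactly when they have the same support, and $\nabla(G^+)$ is the lattice of all subsets of $V$.

A \emph{dimension group} is a partially ordered abelian group $G$ that is
\begin{itemize}
\item \emph{directed}: any two elements have a common upper bound;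
\item \emph{unperforated}: if $n\ge1$ and $nx\ge0$, then $x\ge0$;
\item an \emph{interpolation group}: if $a_0,a_1\le b_0,b_1$, there is $c$ with $a_0,a_1\le c\le b_0,b_1$.
\end{itemize}
A $\langle\vee,0\rangle$-semilattice $S$ is \emph{distributive} if, whenever $a\le b\vee c$ in $S$, there are $b'\le b$ and $c'\le c$ with $a=b'\vee c'$. For a dimension group $G$, interpolation makes $\nabla(G^+)$ distributive (Lemma~\ref{lem:necessary}). For countable semilattices the converse holds: every countable distributive $\langle\vee,0\rangle$-semilattice is isomorphic to $\nabla(G^+)$ for some dimension group $G$ (Bergman; Goodearl--Wehrung).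

One may ask how well behaved the order of $G$ can be. A partially ordered abelian group $G$ is \emph{Archimedean} if, for all $a,b\in G$, the inequalities $ka\le b$ for all $k\ge1$ imply $a\le0$. (Letting $k$ start at $0$ gives the same notion, since $ka\le b$ for all $k\ge1$ means $ka\le b-a$ for all $k\ge0$.) It is \emph{weakly Archimedean} if, for all $a,b\in G^+$, the inequalities $ka\le b$ for all $k\ge 1$ imply $a=0$. An Archimedean group is weakly Archimedean. R\r{u}\v{z}i\v{c}ka proved that every countable distributive $\langle\vee,0\rangle$-semilattice is isomorphic to $\nabla(G^+)$ for some weakly Archimedean dimension group $G$. The following problem comes from Wehrung's paper~\cite{Wehrung}.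

\medskip
\noindent\textbf{Problem.} \emph{Is every countable distributive $\langle\vee,0\rangle$-semilattice isomorphic to $\nabla(G^+)$ for some Archimedean dimension group $G$?}
\medskip

There are reasons to expect an obstruction. A strict inequality $0<[a]<[u]$ in $\nabla(G^+)$ says that $a$ is of smaller order than $u$, while the Archimedean property forbids infinitely small elements. If $G$ is totally ordered, the two are incompatible: $u\not\le ka$ gives $ka<u$ for every $k$. They are also incompatible for real vector spaces when $S$ is the three-element chain (Proposition~\ref{prop:real}). Nevertheless the answer is positive, in a strong form. An \emph{ideal} of a partially ordered abelian group $G$ is a directed subgroup $I$ that is convex ($a\le g\le b$ with $a,b\in I$ implies $g\in I$), and $G/I$ is ordered by the cone $(G^++I)/I$. ``Countable'' includes finite.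

\begin{theorem}\label{thm:main}
Let $S$ be a countable distributive $\langle\vee,0\rangle$-semilattice. There is a countable dimension group $G$ with $\nabla(G^+)\cong S$ such that $G/I$ is Archimedean for every ideal $I$ of $G$. In particular, $G$ is Archimedean. Moreover, $G$ may be taken to be a $\mathbb{Q}$-vector space.
\end{theorem}

The statement about quotients is not automatic. The group $\mathbb{Z}^{\mathbb{N}}$ of all integer sequences, ordered coordinatewise, is Archimedean, and the finitely supported sequences form an ideal $I$; modulo $I$, every multiple of $(1,1,1,\dots)$ lies below $(1,2,3,\dots)$.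

Theorem~\ref{thm:main} and Lemma~\ref{lem:necessary} together give a classification.

\begin{corollary}\label{cor:class}
A countable $\langle\vee,0\rangle$-semilattice $S$ is isomorphic to $\nabla(G^+)$ for some Archimedean dimension group $G$ if and only if $S$ is distributive. In that case $G$ may be taken countable with all quotients $G/I$ Archimedean.
\end{corollary}

Section~\ref{sec:chain} treats the three-element chain by hand; the mechanism of the proof is already visible there. Section~\ref{sec:finite} writes $S$ as a union of finite distributive lattices, Section~\ref{sec:group} builds $G$ and computes $\nabla(G^+)$, and Section~\ref{sec:arch} proves the Archimedean property.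

\section{Ordered groups and direct limits}\label{sec:prelim}

\subsection*{Riesz decomposition}
In an interpolation group, if $0\le a\le b+c$ with $b,c\ge0$, then $a=b'+c'$ with $0\le b'\le b$ and $0\le c'\le c$. Indeed, $0$ and $a-c$ both lie below $a$ and below $b$; an interpolant $b'$ satisfies $0\le b'\le b$ and $a-c\le b'\le a$, so $c'=a-b'$ lies between $0$ and $c$.

\begin{lemma}\label{lem:necessary}
If $G$ is a dimension group, then $\nabla(G^+)$ is distributive.
\end{lemma}

\begin{proof}
Let $[a]\le[b]\vee[c]$. By \eqref{eq:nabla-order}, $a\le kb+kc$ for some $k\ge1$. Riesz decomposition gives $a=b'+c'$ with $0\le b'\le kb$ and $0\le c'\le kc$. Then $[a]=[b']\vee[c']$, $[b']\le[b]$ and $[c']\le[c]$.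
\end{proof}

\subsection*{Quotients}
Let $I$ be an ideal of $G$ and $I^+=I\cap G^+$. By definition $g+I\ge0$ means $g+h\ge0$ for some $h\in I$; since $h$ and $0$ have an upper bound in $I$, we may take $h\in I^+$. The quotient is partially ordered: if $g+h\ge0$ and $-g+h'\ge0$ with $h,h'\in I$, then $-h\le g\le h'$, so $g\in I$ by convexity.

\subsection*{Direct limits}
Let $\mathbb{K}$ be $\mathbb{Z}$ or $\mathbb{Q}$. Let $V_0,V_1,\dots$ be finite sets, let $G_N=\mathbb{K}^{V_N}$ with the coordinatewise order, and let $\alpha_N\colon G_N\to G_{N+1}$ be given by a matrix with nonnegative integer entries, so that $\alpha_N$ preserves the order. We call $N$ the \emph{level}. For $x\in G_n$ and $M\ge n$, let $x_M=\alpha_{M-1}\cdots\alpha_n x\in G_M$, with $x_n=x$. The \emph{direct limit} $G=\varinjlim(G_N,\alpha_N)$ consists of the classes $\overline{x}$, where $x\in G_n$ and $y\in G_m$ have the same class if $x_M=y_M$ for some $M\ge m,n$; classes are added at a common level, and $G^+$ is the set of classes of elements of the cones $G_n^+$.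

\begin{lemma}\label{lem:limit}
For $x\in G_n$, we have $\overline{x}\in G^+$ if and only if $x_M\ge0$ for some $M\ge n$, and then $x_{M'}\ge 0$ for all $M'\ge M$. The group $G$ is a countable dimension group, and for $\mathbb{K}=\mathbb{Q}$ it is a partially ordered $\mathbb{Q}$-vector space.
\end{lemma}

\begin{proof}
If $\overline{x}=\overline{z}$ with $z\in G_m^+$, then $x_M=z_M\ge0$ for some $M$; conversely $x_M\ge0$ gives $\overline{x}=\overline{x_M}\in G^+$. The property passes to higher levels because the maps preserve the order. The set $G^+$ is closed under addition, and if $\overline{x}$ and $-\overline{x}$ are in $G^+$, then $x_M\ge0$ and $-x_M\ge0$ at a common level, so $\overline{x}=0$. Hence $G$ is partially ordered, and finitely many elements of $G$ satisfying finitely many inequalities can be represented at one level by vectors satisfying the same inequalities. At that level, the coordinatewise maximum of two vectors is an upper bound, which gives directedness; $kx_M\ge0$ implies $x_M\ge0$, which gives unperforation; and the coordinatewise maximum of the vectors representing $a_0,a_1$ represents an interpolant for $a_0,a_1\le b_0,b_1$.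 Each $G_N$ is countable, so $G$ is. For $\mathbb{K}=\mathbb{Q}$ the maps are linear and the cones $G_N^+$ are closed under multiplication by positive rationals.
\end{proof}

Each $G_N$ is Archimedean, but the limit need not be: the inequality $k\overline{x}\le\overline{y}$ may become true only at a level that depends on $k$. Preventing this is the heart of the problem.

\section{The three-element chain}\label{sec:chain}

Let $S$ be the chain $0<\mathbf{a}<\mathbf{1}$. Every chain with a least element is distributive: if $a\le b\vee c=b$, say, take $b'=a$ and $c'=0$. The two-element chain is $\nabla(\mathbb{Z}^+)$, so $S$ is the smallest semilattice for which the problem has content. We first show that real scalars must be avoided.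

\begin{proposition}\label{prop:real}
The three-element chain is not isomorphic to $\nabla(E^+)$ for any Archimedean partially ordered real vector space $E$.
\end{proposition}

\begin{proof}
Suppose that it is, and let $a,u\in E^+$ represent $\mathbf{a}$ and $\mathbf{1}$. By \eqref{eq:nabla-order}, $a\le ku$ for some $k\geq 1$; replacing $u$ by $ku$, we may assume $a\le u$. Let $t=\sup\{r\ge0: ra\le u\}\ge1$. The set is closed downward in $[0,\infty)$, because $a\ge0$. If $t$ were infinite, then $na\le u$ for all $n$, so $a\le0$ and $a=0$, which is false. For $n\ge1$ we have $(t-\frac1n)a\le u$, that is, $n(ta-u)\le a$. The Archimedean property gives $ta\le u$. Put $y=u-ta\in E^+$. Then $\mathbf{1}=[u]=[y]\vee[ta]=[y]\vee\mathbf{a}$, and in the chain this forces $[y]=\mathbf{1}$. Hence $a\le ky$ for some $k\ge1$, so $u=ta+y\ge(t+\frac1k)a$, contradicting the definition of $t$.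
\end{proof}

The proof uses real scalars only to form $ta$. In a group or a $\mathbb{Q}$-vector space the argument breaks down if the critical number $t$ is irrational, and this suggests how to succeed. Fix integers $L_0,L_1,\dots\ge1$, let $G_N=\mathbb{Z}^2$, and let
\[
\alpha_N(x,y)=(L_Nx+y,\;L_Ny),\qquad H=\varinjlim(G_N,\alpha_N).
\]
Think of the first coordinate as labeled $\mathbf{a}$ and the second as labeled $\mathbf{1}$: a coordinate feeds the coordinates whose label is smaller or equal. Whatever the $L_N$ are, $\nabla(H^+)$ is the three-element chain. Indeed, a positive vector $(x,0)$ with $x>0$ keeps this form at all later levels, a positive vector with $y>0$ has both coordinates positive at the next level, and two positive vectors with the same support lie below multiples of each other.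

The order of $H$ does depend on the $L_N$. Put
\[
P_N=L_0L_1\cdots L_{N-1},\qquad \theta_N=\sum_{i<N}\frac1{L_i},\qquad \theta=\lim_N\theta_N\in(0,\infty].
\]
The injective maps $\varphi_N\colon G_N\to\mathbb{Q}^2$, $\varphi_N(x,y)=P_N^{-1}(x-\theta_Ny,\;y)$, satisfy
\[
\varphi_{N+1}\alpha_N(x,y)=P_N^{-1}\Bigl(x+\frac{y}{L_N}-\theta_{N+1}y,\;y\Bigr)=\varphi_N(x,y).
\]
So $H$ is a subgroup of $\mathbb{Q}^2$ containing $\varphi_0(G_0)=\mathbb{Z}^2$, and $(p,q)\in H$ is represented at every large level $M$ by the integer vector $P_M\,(p+\theta_Mq,\;q)$. Since $\theta_M$ increases strictly to $\theta$, Lemma~\ref{lem:limit} shows that $(p,q)\ge0$ if and only if either $q=0$ and $p\ge0$, or $q>0$ and $p+\theta q>0$. There are three cases.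
\begin{itemize}
\item \emph{$\theta=\infty$}, for example $L_N=1$ for all $N$. The order is lexicographic, and $k(1,0)\le(0,1)$ for all $k$. The group is not even weakly Archimedean.
\item \emph{$\theta=r/s$ is rational}, for example $L_N=2^{N+1}$ and $\theta=1$. The functionals $q$ and $p+\theta q$ are nonnegative on $H^+$. If $a\ge0$ and $ka\le b$ for all $k$, both vanish at $a$, so $a=0$: the group is weakly Archimedean. But $g=(-r,s)$ is not positive, whereas $(1,0)+kg=(1-kr,ks)$ is positive for all $k\ge1$, since $1-kr+\theta ks=1$. So $k(-g)\le(1,0)$ for all $k$ and $-g\not\le0$: the group is not Archimedean.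
\item \emph{$\theta$ is irrational.} Then $p+\theta q\ne0$ when $q>0$, so $H^+=\{(p,q)\in H:q\ge0,\ p+\theta q\ge0\}$. If $ka\le b$ for all $k$, both functionals are $\le0$ at $a$, so $a\le0$: the group is Archimedean.
\end{itemize}
In the last case $H^+$ is the set of points of $H$ in a closed plane cone with one rational edge and one irrational edge. Only the first edge contains nonzero points of $H$, and this is why $\nabla(H^+)$ has three elements and not four.

For a general semilattice no such picture is available, and we need a reason for irrationality that can be read off the levels. Rapid growth is such a reason. Suppose $L_i\ge2^iP_i$ for all $i$. Then $\theta<\infty$. Suppose $\theta=r/s$ and consider again $g=(-r,s)$. Its first coordinate at level $N$ is $P_N(-r+\theta_Ns)$, a negative \emph{integer}, hence at most $-1$. Measured on the scale of level $N$, all later contributions of the second coordinate add up to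
\[
P_Ns(\theta-\theta_N)=s\sum_{i\ge N}\frac{P_N}{L_i}\le s\sum_{i\ge N}\frac{P_i}{L_i}\le\frac{2s}{2^{N}},
\]
which is less than $1$ for large $N$. So $P_N(-r+\theta s)<0$, a contradiction. The principle is this: \emph{a negative coordinate is at most $-1$, and if it is reproduced at the next levels with very large multiplicity, the other coordinates cannot erode it.} The general proof arranges that every coordinate at every level is protected in this way.

\section{Finite distributive subsemilattices}\label{sec:finite}

To label coordinates we approximate $S$ by finite distributive lattices. We recall three facts. A nonzero element $p$ of a finite lattice is \emph{join-irreducible} if $p=x\vee y$ implies $p=x$ or $p=y$. By induction along the order, every element of a finite lattice is the join of the join-irreducible elements below it (empty joins equal $0$). In a finite distributive lattice a join-irreducible $p$ is \emph{join-prime}: if $p\le x\vee y$, then $p=(p\wedge x)\vee(p\wedge y)$, so $p\le x$ or $p\le y$; hence $p$ lies below a finite join only if it lies below one of the terms. Finally, a distributive lattice generated by a finite set is finite,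 because each element is a join of meets of generators.

The subsemilattice generated by a finite subset of $S$ is finite but need not be distributive: in the lattice of subsets of $\{1,2,3\}$, the three two-element sets generate the subsemilattice consisting of themselves, $\emptyset$ and $\{1,2,3\}$, in which $\{1,2\}\le\{1,3\}\vee\{2,3\}$ has no decomposition. One would like to add meets, but $S$ may have none. The remedy is to take meets among the ideals of $S$ and then return to $S$ by choosing a large enough element in each join-irreducible ideal. An \emph{ideal} of $S$ is a nonempty down-closed subset closed under $\vee$, and ${\downarrow}a=\{s\in S:s\le a\}$. The next lemma is due to Pudl\'ak; we include a proof.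

\begin{lemma}\label{lem:pudlak}
Every finite subset $F$ of a distributive $\langle\vee,0\rangle$-semilattice $S$ is contained in a finite $\langle\vee,0\rangle$-subsemilattice $D$ of $S$ which, in the induced order, is a distributive lattice.
\end{lemma}

\begin{proof}
We may assume $0\in F$. The ideals of $S$ form a lattice under inclusion, with intersection as meet. For ideals $X,Y$, the set $\{x\vee y:x\in X,\ y\in Y\}$ is closed under $\vee$, and it is down-closed because $S$ is distributive; so it equals $X\vee Y$. This lattice is distributive: if $s\in X\cap(Y\vee Z)$, then $s=y\vee z$ with $y\in Y$, $z\in Z$, and $y,z\le s$ gives $y,z\in X$, so $s\in(X\cap Y)\vee(X\cap Z)$.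

Let $\mathcal{L}$ be the sublattice generated by the ideals ${\downarrow}a$, $a\in F$. It is a finite distributive lattice with least element $\{0\}$. Let $\mathcal{J}$ be its set of join-irreducible elements. For $P\in\mathcal{J}$ let $\kappa(P)=\bigvee\{Q\in\mathcal{L}:P\not\subseteq Q\}$. Since $P$ is join-prime, $P\not\subseteq\kappa(P)$.

For $a\in F$, the ideal ${\downarrow}a$ is the join of the $P\in\mathcal{J}$ contained in it. By the description of joins of ideals, $a=\bigvee_{P\subseteq{\downarrow}a}c_{a,P}$ for some $c_{a,P}\in P$. For $P\in\mathcal{J}$ let $b_P$ be the join of all $c_{a,P}$ (for $a\in F$ with $P\subseteq{\downarrow}a$) and of one element of $P\setminus\kappa(P)$. Then $b_P\in P$, and $b_P\notin\kappa(P)$ because $\kappa(P)$ is down-closed. Define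
\[
f\colon\mathcal{L}\to S,\qquad f(Q)=\bigvee\{b_P:P\in\mathcal{J},\ P\subseteq Q\}.
\]
Then $f(Q)\in Q$ and $f(\{0\})=0$. Also $f(Q\vee Q')=f(Q)\vee f(Q')$, because $P\subseteq Q\vee Q'$ if and only if $P\subseteq Q$ or $P\subseteq Q'$. In particular $f$ preserves the order.

The map $f$ also reflects the order. If $Q\not\subseteq Q'$, choose $P\in\mathcal{J}$ with $P\subseteq Q$ and $P\not\subseteq Q'$. Then $f(Q')\in Q'\subseteq\kappa(P)$, while $b_P\le f(Q)$ and $b_P\notin\kappa(P)$; so $f(Q)\not\le f(Q')$. Finally, for $a\in F$ we have $f({\downarrow}a)\in{\downarrow}a$ and $f({\downarrow}a)\ge\bigvee_{P\subseteq{\downarrow}a}c_{a,P}=a$, so $f({\downarrow}a)=a$. Thus $D=f(\mathcal{L})$ contains $F$, is closed under $\vee$, and is order-isomorphic to $\mathcal{L}$.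
\end{proof}

From now on $S$ is a countable distributive $\langle\vee,0\rangle$-semilattice. List its elements as $s_1,s_2,\dots$ (with repetitions if $S$ is finite), put $S_0=\{0\}$, and let $S_{N+1}$ be given by Lemma~\ref{lem:pudlak} for $F=S_N\cup\{s_{N+1}\}$. We obtain finite $\langle\vee,0\rangle$-subsemilattices
\[
\{0\}=S_0\subseteq S_1\subseteq S_2\subseteq\cdots,\qquad\bigcup_NS_N=S,
\]
each a distributive lattice in the induced order. Joins in $S_N$ are joins in $S$; meets in $S_N$ may change with $N$ and will not be used. Let $J_N$ be the set of join-irreducible elements of $S_N$.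

\section{The group and its maximal semilattice quotient}\label{sec:group}

\subsection*{The coordinates}
The first idea is to use $J_N$ itself as the set of coordinates at level $N$, as in Section~\ref{sec:chain}. There, each coordinate was reproduced with large multiplicity by the coordinate with the same label. In general an element $i\in J_N$ is no longer join-irreducible in $S_{N+1}$, and it must be reproduced by elements of $J_{N+1}$ whose join is $i$. These may be shared. Let $S_{N+1}$ be the Boolean lattice with atoms $j,k,k'$ and let $S_N=\{0,i,i',i\vee i'\}$ with $i=j\vee k$ and $i'=j\vee k'$. If a single coordinate $j$ received large multiplicities from both $i$ and $i'$, a negative entry at $i$ could cancel there against a positive entry at $i'$. We therefore allow several coordinates with the same label and let each remember its ancestry.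

Let $V_N$ be the finite set of all sequences $v=(i_k,i_{k+1},\dots,i_N)$ with $0\le k\le N$, $i_m\in J_m$ for each $m$, and $i_k\ge i_{k+1}\ge\dots\ge i_N$ in $S$. The \emph{label} of $v$ is $\lambda(v)=i_N\in J_N$. A \emph{child} of $v\in V_N$ is a sequence in $V_{N+1}$ obtained from $v$ by appending one term. We shall use only the following three properties.
\begin{itemize}
\item[(F1)] Every $j\in J_N$ is a label at level $N$, namely that of the one-term sequence $(j)$.
\item[(F2)] Each $w\in V_{N+1}$ is a child of at most one $v\in V_N$, found by deleting its last term.
\item[(F3)] The labels of the children of $v\in V_N$ are the elements of $J_{N+1}$ below $\lambda(v)$. Their join is $\lambda(v)$, since $\lambda(v)\in S_{N+1}$. As $\lambda(v)\ne0$, every $v$ has a child.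
\end{itemize}

\subsection*{The maps}
Let $\mathbb{K}$ be $\mathbb{Z}$ or $\mathbb{Q}$ and $G_N=\mathbb{K}^{V_N}$. Define $\alpha_N\colon G_N\to G_{N+1}$ by
\begin{equation}\label{eq:matrix}
(\alpha_Nx)(w)=\sum_{v\in V_N}A_N(w,v)\,x(v),\qquad
A_N(w,v)=\begin{cases}0&\text{if }\lambda(w)\not\le\lambda(v),\\ L_N&\text{if $w$ is a child of $v$},\\ 1&\text{otherwise,}\end{cases}
\end{equation}
where the integers $L_N\ge1$ will be fixed in Section~\ref{sec:arch}; the present section holds for any choice. The first two cases are exclusive, since the label of a child of $v$ lies below $\lambda(v)$. Let $G=\varinjlim(G_N,\alpha_N)$. By Lemma~\ref{lem:limit}, $G$ is a countable dimension group.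

For the three-element chain with $S_1=S_2=S$, the set $V_1$ has two elements, $V_2$ has five, and $A_1$ is the matrix
\[
\begin{array}{c|cc}
&(\mathbf{a})&(\mathbf{1})\\\hline
(\mathbf{a},\mathbf{a})&L_1&1\\
(\mathbf{1},\mathbf{a})&1&L_1\\
(\mathbf{1},\mathbf{1})&0&L_1\\
(\mathbf{a})&1&1\\
(\mathbf{1})&0&1
\end{array}
\]
The first and third rows form the matrix of Section~\ref{sec:chain}. By (F2), no row of any $A_N$ contains the large entry in two places.

\subsection*{The semilattice}
For $x\in G_N^+$ let $\operatorname{supp}x=\{v\in V_N:x(v)>0\}$ and $\sigma_N(x)=\bigvee\{\lambda(v):v\in\operatorname{supp}x\}\in S_N$. Two vectors with the same value of $\sigma_N$ may have different supports. The entries of $A_N$ are positive wherever the labels allow it so that one step removes this difference.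

\begin{lemma}\label{lem:support}
For $x\in G_N^+$ we have $\operatorname{supp}(\alpha_Nx)=\{w\in V_{N+1}:\lambda(w)\le\sigma_N(x)\}$ and $\sigma_{N+1}(\alpha_Nx)=\sigma_N(x)$.
\end{lemma}

\begin{proof}
By \eqref{eq:matrix}, $(\alpha_Nx)(w)>0$ if and only if $\lambda(w)\le\lambda(v)$ for some $v\in\operatorname{supp}x$. The labels $\lambda(v)$ belong to $S_{N+1}$, their join there is $\sigma_N(x)$, and $\lambda(w)$ is join-prime in $S_{N+1}$; so the condition is equivalent to $\lambda(w)\le\sigma_N(x)$. By (F1), $\sigma_{N+1}(\alpha_Nx)$ is then the join of all $j\in J_{N+1}$ below $\sigma_N(x)\in S_{N+1}$, which is $\sigma_N(x)$.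
\end{proof}

If $x\in G_n^+$ and $y\in G_m^+$ have the same class, then $x_M=y_M$ for some $M$, and the lemma gives $\sigma_n(x)=\sigma_M(x_M)=\sigma_m(y)$. So we may define
\[
\psi\colon G^+\to S,\qquad\psi(\overline{x})=\sigma_N(x)\quad\text{for }x\in G_N^+.
\]

\begin{proposition}\label{prop:nabla}
The map $\psi$ is a surjective monoid homomorphism onto $(S,\vee,0)$, and for $g,h\in G^+$ we have $\psi(g)\le\psi(h)$ if and only if $g\le kh$ for some $k\ge1$. Hence $\psi$ induces an isomorphism $\nabla(G^+)\cong S$.
\end{proposition}

\begin{proof}
The support of a sum of positive vectors is the union of the supports, so $\psi(g+h)=\psi(g)\vee\psi(h)$; also $\psi(0)=0$. Given $s\in S$, choose $N$ with $s\in S_N$ and let $x$ be the indicator vector of $\{v\in V_N:\lambda(v)\le s\}$. By (F1), $\sigma_N(x)=\bigvee\{j\in J_N:j\le s\}=s$.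

If $g\le kh$, then $kh=g+g'$ with $g'\in G^+$, so $\psi(h)=\psi(kh)=\psi(g)\vee\psi(g')\ge\psi(g)$. Conversely, let $\psi(g)\le\psi(h)$ and represent $g,h$ by $x,y\in G_N^+$. Lemma~\ref{lem:support} gives $\operatorname{supp}(\alpha_Nx)\subseteq\operatorname{supp}(\alpha_Ny)$, and since $V_{N+1}$ is finite, $\alpha_Nx\le k\,\alpha_Ny$ for some $k\geq 1$. Thus $g\le kh$. It follows that $\psi(g)=\psi(h)$ if and only if $g\asymp h$, so $\psi$ induces a join-preserving bijection $\nabla(G^+)\to S$.
\end{proof}

\section{Archimedean quotients}\label{sec:arch}

\subsection*{The order of a quotient}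
Fix an ideal $I$ of $G$, and put
\[
T=\psi(I^+),\qquad U_M=\{v\in V_M:\lambda(v)\notin T\}.
\]
A reader interested only in $G$ itself may take $I=\{0\}$; then $T=\{0\}$ and $U_M=V_M$. In general, passing to $G/I$ amounts to ignoring the coordinates whose label lies in $T$.

\begin{lemma}\label{lem:quotient}
\begin{itemize}
\item[(a)] $T$ is an ideal of $S$, and $h\in G^+$ lies in $I$ if and only if $\psi(h)\in T$.
\item[(b)] Every $v\in U_M$ has a child in $U_{M+1}$.
\item[(c)] Let $y\in G_n$. Then $\overline{y}+I\ge0$ in $G/I$ if and only if there is $M\ge n$ such that $y_M\ge0$ on $U_M$. In that case $y_{M'}\ge0$ on $U_{M'}$ for all $M'\ge M$.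
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $h\in G^+$ and $h'\in I^+$ with $\psi(h)\le\psi(h')$. By Proposition~\ref{prop:nabla}, $0\le h\le kh'$ for some $k$, so $h\in I$ by convexity. This shows that $\psi(h)\in T$ implies $h\in I$; the converse is the definition of $T$. As $\psi$ is surjective, it also shows that $T$ is down-closed. Finally, $0\in T$, and $T$ is closed under $\vee$ because $I^+$ is closed under addition.

(b) By (F3), $\lambda(v)$ is the join of the finitely many labels of its children. If all of them were in $T$, so would be $\lambda(v)$.

(c) If $w\in U_{M+1}$ and $A_M(w,v)\ne0$, then $\lambda(w)\le\lambda(v)$, so $v\in U_M$ because $T$ is down-closed. Hence the values of $y_{M+1}$ on $U_{M+1}$ are nonnegative combinations of the values of $y_M$ on $U_M$, which proves the last assertion.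

Suppose $y_M\ge0$ on $U_M$. Choose $z\in G_M^+$ vanishing on $U_M$ with $y_M+z\ge0$. Then $\psi(\overline{z})$ is a join of labels in $T$, so $\overline{z}\in I$ by (a), and $\overline{y}+\overline{z}\ge0$. Conversely, suppose $\overline{y}+h\ge0$ with $h\in I^+$. At some level $M\ge n$, $h$ is represented by a vector $z\ge0$ with $y_M+z\ge0$. Every $v\in\operatorname{supp}z$ has $\lambda(v)\le\sigma_M(z)=\psi(h)\in T$, so $z$ vanishes on $U_M$ and $y_M\ge0$ there.
\end{proof}

\subsection*{The choice of the multiplicities}
Let $u^{(n)}\in G_n$ be the vector with all coordinates $1$. A failure of the Archimedean property will produce a vector $x\in G_n$ that has a negative coordinate at every level, while $Cu^{(n)}+kx$ becomes positive at some level for each $k$. This can happen only if the negative coordinates of $x_M$ become small \emph{relative to} $u^{(n)}_M$. So we must control the ratio of $x_M$ to $u^{(n)}_M$ along a sequence of children. The numbers $L_M$ have to be fixed before $x$, $n$ and $C$ are known; we let $L_M$ handle all $n\le M$ at once and let a factor $2^M$ absorb the constant $C$.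

The vectors $u^{(n)}_M$ with $n\le M$ are nonnegative integer vectors depending only on $L_0,\dots,L_{M-1}$. So we may define recursively
\begin{equation}\label{eq:L}
W_M=\max\bigl(\{1\}\cup\{u^{(n)}_M(v):n\le M,\ v\in V_M\}\bigr),\qquad L_M=2^M\,(|V_M|+1)\,W_M^2 .
\end{equation}
The factor $|V_M|+1$ bounds the number of coordinates that disturb a given one and keeps $L_M\ge1$ when $V_M$ is empty. One factor $W_M$ bounds the size of each disturbance. The other is needed because an integer $\le-1$ at level $N$ gives a ratio that is only $\le-1/W_N$. If $w$ is a child of $v\in V_M$, then by \eqref{eq:matrix}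
\begin{equation}\label{eq:growth}
u^{(n)}_{M+1}(w)\ge L_M\,u^{(n)}_M(v)\ge u^{(n)}_M(v),
\end{equation}
and since every $v$ has a child, $W_M\le W_{M+1}$.

\begin{lemma}[Persistence of negative coordinates]\label{lem:persist}
Let $x\in\mathbb{Z}^{V_n}$, let $C\ge1$ be an integer with $|x(v)|\le C$ for all $v\in V_n$, and let $u=u^{(n)}$. Let $N\ge n$ satisfy $2^N\ge8C$, and let $v_M\in V_M$ $(M\ge N)$ be such that each $v_{M+1}$ is a child of $v_M$. If $x_N(v_N)<0$, then for all $M\ge N$
\[
u_M(v_M)\ge1\qquad\text{and}\qquad x_M(v_M)\le-\frac{1}{2W_N}\,u_M(v_M).
\]
\end{lemma}

\begin{proof}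
The inequalities $-Cu\le x\le Cu$ are preserved by the maps, so $|x_M(v)|\le Cu_M(v)$ for all $M\ge n$ and $v\in V_M$. Since $x_N(v_N)\ne0$, the integer $u_N(v_N)$ is at least $1$, and \eqref{eq:growth} gives $u_M(v_M)\ge1$ and $u_{M+1}(v_{M+1})\ge L_M$ for all $M\ge N$. Put
\[
r_M=\frac{x_M(v_M)}{u_M(v_M)}\in[-C,C].
\]
As $x_N(v_N)$ is a negative integer and $u_N(v_N)\le W_N$, we have $r_N\le-1/W_N$.

Let $M\ge N$. Applying \eqref{eq:matrix} to $x_M$ and to $u_M$ gives
\[
x_{M+1}(v_{M+1})-r_M\,u_{M+1}(v_{M+1})=\sum_{v\in V_M}A_M(v_{M+1},v)\bigl(x_M(v)-r_Mu_M(v)\bigr).
\]
The term $v=v_M$ vanishes by the definition of $r_M$. For $v\ne v_M$, the sequence $v_{M+1}$ is not a child of $v$ by (F2), so $A_M(v_{M+1},v)\le1$; and $|x_M(v)-r_Mu_M(v)|\le2Cu_M(v)\le2CW_M$. Dividing by $u_{M+1}(v_{M+1})\ge L_M$ and using \eqref{eq:L},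
\[
|r_{M+1}-r_M|\le\frac{2C\,|V_M|\,W_M}{L_M}\le\frac{2C}{2^MW_M}\le\frac{2C}{2^MW_N}.
\]
Therefore
\[
\sum_{M\ge N}|r_{M+1}-r_M|\le\frac{4C}{2^NW_N}\le\frac1{2W_N},
\]
and $r_M\le-\frac1{W_N}+\frac1{2W_N}=-\frac1{2W_N}$ for all $M\ge N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be the group constructed above, with $\mathbb{K}=\mathbb{Z}$ or $\mathbb{K}=\mathbb{Q}$ and with the $L_M$ of \eqref{eq:L}. By Lemma~\ref{lem:limit} and Proposition~\ref{prop:nabla}, $G$ is a countable dimension group with $\nabla(G^+)\cong S$, and it is a $\mathbb{Q}$-vector space when $\mathbb{K}=\mathbb{Q}$. Let $I$ be an ideal, let $a,b\in G$ satisfy $ka+I\le b+I$ for all $k\ge1$, and suppose $a+I\not\le0$.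

Represent $-a$ and $b$ by $x,y\in G_n$. Choose an integer $d\ge1$ with $dx\in\mathbb{Z}^{V_n}$. The criterion of Lemma~\ref{lem:quotient}(c) depends only on signs of coordinates, so $da+I\not\le0$; and $k(da)+I\le b+I$ for all $k\ge1$. Replacing $a$ by $da$, we may assume $x\in\mathbb{Z}^{V_n}$. Put $u=u^{(n)}$ and choose an integer $C\ge1$ with $|x(v)|\le C$ and $y(v)\le C$ for all $v\in V_n$. For $k\ge1$ write $Cu+kx=(Cu-y)+(y+kx)$. The first summand is a positive vector and the second represents $b-ka$, so
\begin{equation}\label{eq:positive}
\overline{Cu+kx}+I\ge0\qquad\text{for all }k\ge1.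
\end{equation}

Fix $N\ge n$ with $2^N\ge8C$. Since $\overline{x}+I=-a+I\not\ge0$, Lemma~\ref{lem:quotient}(c) gives $v_N\in U_N$ with $x_N(v_N)<0$. By Lemma~\ref{lem:quotient}(b), choose recursively a child $v_{M+1}\in U_{M+1}$ of $v_M$ for each $M\ge N$. Take $k>2CW_N$. Lemma~\ref{lem:persist} gives
\[
Cu_M(v_M)+kx_M(v_M)\le\Bigl(C-\frac{k}{2W_N}\Bigr)u_M(v_M)<0\qquad\text{for all }M\ge N.
\]
By \eqref{eq:positive} and Lemma~\ref{lem:quotient}(c), however, $Cu_M+kx_M\ge0$ on $U_M$ for all large $M$. This contradiction shows $a+I\le0$, so $G/I$ is Archimedean.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}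

\emph{Distributivity} of $S$ is used through Lemma~\ref{lem:pudlak}, and then only to make the labels join-prime in Lemma~\ref{lem:support}. It is necessary by Lemma~\ref{lem:necessary}.

\emph{Integrality} is used once, in the bound $r_N\le-1/W_N$ of Lemma~\ref{lem:persist}, where $N$ is chosen after $C$ and the negative value $x_N(v_N)$ appears only after $N$. Rational vectors are reduced to integer vectors by clearing denominators at level $n$. With $\mathbb{K}=\mathbb{R}$, the proofs of Lemma~\ref{lem:limit} (apart from countability), Proposition~\ref{prop:nabla} and Lemma~\ref{lem:quotient} are unchanged, but this reduction is lost. For the three-element chain the resulting real vector space is not Archimedean, for any choice of the $L_N$, by Proposition~\ref{prop:real}. So Theorem~\ref{thm:main} is intrinsically a statement about groups or $\mathbb{Q}$-vector spaces.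

\emph{Countability} of $S$ arranges the lattices $S_N$ in a sequence, along which each $L_M$ can be chosen to dominate everything constructed before it. It cannot be dropped. Wehrung~\cite{Wehrung} constructs a distributive $\langle\vee,0,1\rangle$-semilattice of cardinality $\aleph_1$ that is not isomorphic to $\nabla(M)$ for any Riesz monoid $M$ with an order-unit of finite stable rank; we refer to that paper for these notions, which are not used above. If $G$ were a dimension group with $\nabla(G^+)$ isomorphic to this semilattice, then $G^+$ would be a cancellative Riesz monoid, an element representing the largest class would be an order-unit by \eqref{eq:nabla-order}, and cancellativity gives stable rank $1$. So no such $G$ exists, Archimedean or not.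

\begin{thebibliography}{9}

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Semilattices of finitely generated ideals of exchange rings with finite stable rank}, Trans. Amer. Math. Soc. \textbf{356} (2004), 1957--1970; arXiv:math/0501326 (2005).

\end{thebibliography}
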